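# Embeddings between the models $L(A,\mathbb R)$ of generic extensions when all sets of reals are universally Baire

Throughout, $\mathbb R=\omega^\omega$ and the background theory is $\mathsf{ZF}$. Choice is used only inside models of $\mathsf{ZFC}$. We fix recursive bijections $\ulcorner\cdot,\cdot\urcorner:\omega^2\to\omega$ and $\langle\cdot,\cdot\rangle:\mathbb R^2\to\mathbb R$, the latter given by $\langle x,y\rangle(2i)=x(i)$, $\langle x,y\rangle(2i+1)=y(i)$. We write $\ulcorner s\urcorner$, $\ulcorner\varphi\urcorner$ for codes in $\omega$ of finite sequences and formulas, $n^\frown x$ for the real with first entry $n$ followed by $x$, and $(c)_m$ for the real $i\mapsto c(\ulcorner m,i\urcorner)$. A tree on $\omega\times\kappa$ is a set $T$ of pairs $(s,t)\in\omega^k\times\kappa^k$ ($k<\omega$) closed under restriction; $[T]$ is the set of its infinite branches $(x,\beta)$, $p[T]=\{x:\exists\beta\,(x,\beta)\in[T]\}$, and $T_x=\{t:(x{\restriction}|t|,t)\in T\}$. So $x\in p[T]$ iff $T_x$ has an infinite branch.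

## 1. Reals with infinitely many zeros, and a Cohen real over $L$

**Example 1.1.** Let $A$ be the set of $x\in\mathbb R$ that take the value $0$ infinitely often. Let $T$ consist of the $(s,t)\in\omega^k\times\omega^k$ such that $t$ is strictly increasing and $s(t(i))=0$ whenever $i,t(i)<k$. A branch $(x,\beta)$ is a real $x$ with an increasing list $\beta$ of zeros of $x$, so $p[T]=A$. Let $\tilde T$ consist of the $(s,t)$ such that $t$ is constant, with value $n$ say, and $s(i)\neq0$ for $n\le i<k$. A branch is an $x$ with a bound on its zeros, so $p[\tilde T]=\mathbb R\setminus A$.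

Now pass to a generic extension. There are new reals, but $T$ and $\tilde T$ are the same trees, and the two sentences above are still correct. So in the extension $p[T]$ and $p[\tilde T]$ are again complementary. The pair of trees tells each new real whether it belongs to $A$, and so $A$ has acquired a version $A^*=p[T]$ in the extension.

How much does the new structure (new reals, new version of $A$) resemble the old one? The strongest resemblance to hope for is an elementary embedding of $L(A,\mathbb R)$ of the old universe into $L(A^*,\mathbb R)$ of the new one. Here is a case where this fails badly.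

**Example 1.2.** Let $V=L$, let $c$ be a Cohen real over $L$, and let $A=\emptyset$. The empty tree and the full tree show that the version of $\emptyset$ in $L[c]$ is $\emptyset$. Now $L(\emptyset,\mathbb R^L)=L$ satisfies "every real is constructible", while $L(\emptyset,\mathbb R^{L[c]})$ contains $c$ and does not satisfy it. There is no elementary embedding.

We can see the failure at the level of trees. Let $D$ be the set of $\langle x,w\rangle$ such that $w$ codes a well-founded extensional relation on $\omega$ whose transitive collapse is some $L_\alpha$, $\alpha>\omega$ a limit, with $x\in L_\alpha$. "Well-founded" is $\Pi^1_1$; the rest is arithmetical, since being an $L_\alpha$ is expressed, for transitive sets, by a single sentence. So $D$ is $\Pi^1_1$, and $\mathbb R\setminus D=p[S]$ for a recursive tree $S$ on $\omega\times\omega$. Let $\mathbb P\in L$ be a poset and $\kappa=\max(|\mathbb P|,\omega)^+$. Enumerate $\omega^{<\omega}$ as $(u_i)_{i<\omega}$ with $|u_i|\le i$, and let $\tilde S$ be the tree on $\omega\times\kappa$ of pairs $(s,t)$ of length $k$ such that for $i,j<k$, if $u_i\subsetneq u_j$ and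 both $(s{\restriction}|u_i|,u_i)$ and $(s{\restriction}|u_j|,u_j)$ are in $S$, then $t(i)>t(j)$. Then $x\in p[\tilde S]$ iff the tree $S_x$ has a ranking into $\kappa$. In a $\mathbb P$-generic extension $\kappa$ is still an uncountable cardinal, and a well-founded tree on $\omega$ has countable rank; so there, too, $p[\tilde S]$ is the complement of $p[S]$. Hence the version of $D$ in $L[c]$ is the set $D^*$ with the same $\Pi^1_1$ definition in $L[c]$.

Let $B=\{x:\exists w\,\langle x,w\rangle\in D\}$. In $L$ every real lies in a countable $L_\alpha$, so $B=\mathbb R$, and its version in $L[c]$ is all of $\mathbb R^{L[c]}$. But $\{x:\exists w\,\langle x,w\rangle\in D^*\}$ contains only constructible reals; it misses $c$. *Taking versions does not commute with the quantifier $\exists w\in\mathbb R$.*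

In $L$ some sets of reals have such trees and others do not. What happens if *all* sets of reals have them?

## 2. Universally Baire sets and the embedding theorem

**Definition 2.1.** A set $A\subseteq\mathbb R$ is *universally Baire* (uB) if for every partial order $\mathbb P$ there are trees $T,\tilde T$ on $\omega\times\kappa$, for some ordinal $\kappa$, such that $p[T]=A$, $p[\tilde T]=\mathbb R\setminus A$, and in every $\mathbb P$-generic extension $p[T]$ and $p[\tilde T]$ are still complements of each other. Sets in other spaces such as $\mathbb R\times\mathbb R$ are handled via a fixed recursive identification with $\mathbb R$.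

**Definition 2.2.** If $A$ is uB and $V[G]$ is a set-generic extension of $V$, the *canonical extension* $A^{V[G]}$ is $p[T]^{V[G]}$ for any pair $(T,\tilde T)$ as in 2.1 for the forcing adding $G$.

That $A^{V[G]}$ does not depend on the pair is shown in Section 3. Example 1.1 computes one canonical extension; Example 1.2 shows that $\Pi^1_1$ set $D$ to be uB in $L$ and computes $D^{L[c]}$.

$\mathsf{AD}^+$ is Woodin's strengthening of the Axiom of Determinacy $\mathsf{AD}$. We use only that it includes $\mathsf{AD}$, and only once, in Section 5. In $V[G*H]$, $G$ is $V$-generic for a poset in $V$ and $H$ is $V[G]$-generic for a poset in $V[G]$. The following is stated as a conjecture in Larson, Sargsyan, Wilson, "A model of the Axiom of Determinacy in which every set of reals is universally Baire", arXiv:2502.20510 (2025), without the clause on definability. It is true.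

**Theorem A.** ($\mathsf{ZF}$) Assume $V\models\mathsf{AD}^+$ + "all sets of reals are uB". Let $A\subseteq\mathbb R$ be in $V$, and let $W_0=V[G]$, $W_1=V[G*H]$ be set-generic extensions. Then there is a class $j$, definable in $W_1$ from parameters, which is an elementary embedding
$$j:L(A^{W_0},\mathbb R^{W_0})\to L(A^{W_1},\mathbb R^{W_1})\quad\text{with } j(A^{W_0})=A^{W_1}.$$

Section 10 states and the later sections prove a stronger Theorem B, which drops $\mathsf{AD}^+$ and makes the embeddings canonical.

Write $A_i=A^{W_i}$, $R_i=\mathbb R^{W_i}$, $M_i=L(A_i,R_i)$, and look at easy cases. If $W_1$ has no reals outside $W_0$, then $R_1=R_0$ and (by (1) below) $A_1=A_0$, so $M_1=M_0$ and $j=\mathrm{id}$ works. In general, $j$ fixes natural numbers, hence fixes each real $x\in R_0$, and $j(R_0)=R_1$ because $R_i$ is the set of all reals of $M_i$. So $j$ restricts to an elementary embedding, namely the inclusion, of $(R_0,A_0)$ into $(R_1,A_1)$ for second-order arithmetic. This has to be proved in any case, and Example 1.2 shows that it has content. It is the first half of the work (Sections 3 and 4). On ordinals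 $j$ cannot be the identity in general: $\omega_1^{M_i}=\omega_1^{W_i}$, since countable ordinals are coded by reals, so $j(\omega_1^{W_0})=\omega_1^{W_1}$, and $H$ may collapse $\omega_1^{W_0}$.

**Conventions.** From now on $W,W',\dots$ denote set-generic extensions of $V$, with $V$ itself allowed. When an auxiliary generic $K$ over $W$ is used to prove a statement about $W$, this abbreviates an argument with the forcing relation. $\mathrm{Col}(\omega,X)$ is the set of finite sequences from $X$, ordered by reverse extension. An *aleph* is an infinite initial ordinal.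

**Lemma 2.3.** ($\mathsf{ZF}$) If $W=V[G]$ is set-generic over $V$ and $W'=W[H]$ is set-generic over $W$, then $W'$ is a set-generic extension of $V$.

*Proof.* The point is to check that the usual two-step iteration needs no choice. Let $G$ be generic for $\mathbb P\in V$ and $H$ for $\mathbb Q=\dot{\mathbb Q}^G$, and let $p_0\in G$ force that $\dot{\mathbb Q}$ is a poset. Conditions are pairs $(p,\dot q)$ with $p\le p_0$, $\dot q\in\mathrm{dom}(\dot{\mathbb Q})$ and $p\Vdash\dot q\in\dot{\mathbb Q}$; put $(p',\dot q')\le(p,\dot q)$ iff $p'\le p$ and $p'\Vdash\dot q'\le\dot q$. Let $G*H=\{(p,\dot q):p\in G,\ \dot q^G\in H\}$. Every element of $\mathbb Q$ is $\dot q^G$ for some $\dot q\in\mathrm{dom}(\dot{\mathbb Q})$.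

$G*H$ is clearly closed upward. If $(p,\dot q),(p',\dot q')\in G*H$, choose $r\in H$ below $\dot q^G$ and $\dot q'^G$, write $r=\dot r^G$ with $\dot r\in\mathrm{dom}(\dot{\mathbb Q})$, and choose $p''\in G$ below $p,p'$ forcing $\dot r\in\dot{\mathbb Q}$ and $\dot r\le\dot q,\dot q'$; then $(p'',\dot r)\in G*H$ is below both.

For genericity let $D\in V$ be dense. The set $\{\dot q^G:\exists p\in G\ (p,\dot q)\in D\}$ is dense in $\mathbb Q$: given $q=\dot q^G$ with $\dot q\in\mathrm{dom}(\dot{\mathbb Q})$, take $p_1\in G$, $p_1\le p_0$, with $p_1\Vdash\dot q\in\dot{\mathbb Q}$. The $p'$ for which some $\dot r$ has $(p',\dot r)\in D$ and $p'\Vdash\dot r\le\dot q$ are dense below $p_1$, since for $p''\le p_1$ the condition $(p'',\dot q)$ extends into $D$. So $G$ contains such a $p'$, and $\dot r^G\le q$ is in the set. Hence $H$ meets the set, that is, $G*H$ meets $D$. Finally $G$ is the upward closure of the set of first coordinates of $G*H$, and $H=\{\dot q^G:\exists p\,(p,\dot q)\in G*H\}$, so $V[G*H]=V[G][H]$. $\square$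

## 3. What a pair of trees carries into an extension

In this section and the next we assume only that all sets of reals of $V$ are uB. The single tool is absoluteness of well-foundedness. Let $U$ be a tree on a well-orderable set. If $U$ has no infinite branch it is well-founded and has a rank function, which is still a rank function in every larger universe. So *if $U$ has an infinite branch in a generic extension, it has one in the ground model*. An ill-founded tree on ordinals, or on finite products of ordinals, has a canonical *leftmost* branch: go repeatedly to the least next entry above which the tree is still ill-founded.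

Call a pair $(T,\tilde T)\in V$ *good* for $(A,W)$ if $p[T]=A$ and $p[\tilde T]=\mathbb R\setminus A$ in $V$ and $p[T],p[\tilde T]$ are complements in $W$. Good pairs exist, since all sets are uB.

**Lemma 3.1.** If $(T,\tilde T)$ and $(S,\tilde S)$ are good for $(A,W)$, then $p[T]^W=p[S]^W$. So $A^W$ is well defined, and $(\mathbb R\setminus A)^W=\mathbb R^W\setminus A^W$.

*Proof.* In $V$, $p[T]\cap p[\tilde S]=\emptyset$. So the tree of attempts to build $x,\beta,\gamma$ with $(x,\beta)\in[T]$ and $(x,\gamma)\in[\tilde S]$ has no branch in $V$, hence none in $W$. Thus in $W$, $p[T]\subseteq\mathbb R\setminus p[\tilde S]=p[S]$. The other inclusion is symmetric. The last claim holds because $(\tilde T,T)$ is good for $(\mathbb R\setminus A,W)$. $\square$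

**Lemma 3.2.** If $W'$ is set-generic over $W$, then
$$A^W=A^{W'}\cap W,\qquad A^W\cap V=A.\tag{1}$$

*Proof.* By Lemma 2.3 there is a pair $(T,\tilde T)$ good for $(A,W')$. For $x\in\mathbb R^W$ the trees $T_x,\tilde T_x\in W$ have a branch in $W$ iff they have one in $W'$. So $p[T]^W=p[T]^{W'}\cap W$, likewise for $\tilde T$, the pair is good for $(A,W)$, and the first equation follows. The second is the case where the smaller model is $V$. $\square$

The next principle says which statements pass automatically to $W$: statements that something does *not* exist. Say that $f:\mathbb R\to\mathbb R$ is *uniformly continuous* if $f(x){\restriction}k$ is computed from $x{\restriction}\ell(k)$ by a given map, for some $\ell:\omega\to\omega$. The same maps define $f$ on $\mathbb R^W$. Examples are $x\mapsto n^\frown x$ and $\langle x,y\rangle\mapsto\ulcorner y{\restriction}k\urcorner{}^\frown x$.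

**Principle 3.3** $(*)$**.** Let $C_1,\dots,C_m$ be sets of reals in $V$, $e:\omega\to\{1,\dots,m\}$ in $V$, and $(f_n)_{n<\omega}\in V$ a sequence of uniformly continuous functions, with their computing maps. If in $V$ there is no $x$ with $f_n(x)\in C_{e(n)}$ for all $n$, then in $W$ there is no $x$ with $f_n(x)\in C_{e(n)}^W$ for all $n$.

*Proof.* We code the search for $x$, together with its infinitely many witnesses, into one tree. Let $(T_i,\tilde T_i)$ be good for $(C_i,W)$, $i\le m$, all on $\omega\times\kappa$. Let $U\in V$ consist of the $(s,t)\in\omega^k\times\kappa^k$ such that, whenever $n,j$ satisfy $\ell_n(j)\le k$ and $\ulcorner n,i\urcorner<k$ for all $i<j$, the pair formed by the value $f_n(s){\restriction}j$ computed from $s{\restriction}\ell_n(j)$ and the sequence $(t(\ulcorner n,i\urcorner))_{i<j}$ is in $T_{e(n)}$. A branch of $U$ is an $x$ together with $\beta_n=(t(\ulcorner n,i\urcorner))_{i<\omega}$ such that $(f_n(x),\beta_n)\in[T_{e(n)}]$ for all $n$.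

If in $W$ some $x$ had $f_n(x)\in C^W_{e(n)}=p[T_{e(n)}]^W$ for all $n$, then letting $\beta_n$ be the leftmost branch of $(T_{e(n)})_{f_n(x)}$ we would get a branch of $U$ in $W$. Then $U$ has a branch in $V$, giving in $V$ an $x$ with $f_n(x)\in C_{e(n)}$ for all $n$, a contradiction. $\square$

**Corollary 3.4.** For sets of reals $C,D\in V$ and $f\in V$ uniformly continuous:

1. $(C\cap D)^W=C^W\cap D^W$;
2. $(f^{-1}[C])^W=f^{-1}[C^W]$;
3. if $E=\{x:\exists n\,(n^\frown x\in C)\}$, then $E^W=\{x\in\mathbb R^W:\exists n\,(n^\frown x\in C^W)\}$.

*Proof.* Each inclusion is $(*)$ applied to an emptiness statement true in $V$; recall that complements commute with extension by Lemma 3.1. For 1: no $x$ is in $C\cap D$ and in $\mathbb R\setminus C$ (same for $D$), which gives $\subseteq$; no $x$ is in $C$, in $D$ and in $\mathbb R\setminus(C\cap D)$, which gives $\supseteq$. For 2: there is no $x$ with $x\in f^{-1}[C]$ and $f(x)\in\mathbb R\setminus C$, and none with $x\in\mathbb R\setminus f^{-1}[C]$ and $f(x)\in C$. For 3, $\subseteq$: there is no $x$ with $x\in E$ and $n^\frown x\in\mathbb R\setminus C$ for all $n$.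 For $\supseteq$: for each $n$ there is no $x$ with $n^\frown x\in C$ and $x\in\mathbb R\setminus E$. $\square$

## 4. Real quantifiers through uniformization

Let $A\subseteq\mathbb R\times\mathbb R$ and $B=\{x:\exists y\,(x,y)\in A\}$. Is $B^W$ the projection of $A^W$? The sensible first attempt is to use $(*)$ again. For one inclusion this works: in $V$ no $(x,y)$ is in $A$ with $x\in\mathbb R\setminus B$, so the projection of $A^W$ is contained in $B^W$. For the other inclusion we would want to carry over "every $x\in B$ has a $y$ with $(x,y)\in A$", and this is not an emptiness statement. Negated, it speaks of an $x\in B$ such that for *all* $y$, $(x,y)\notin A$: uncountably many conditions, where $(*)$ allows countably many. Example 1.2 shows that the attempt cannot be repaired using trees for $A$ and $B$ only.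

What gets us further is to let $V$ choose $y$ as a function of $x$ and to ask for the *digits* of $y$. "Some digit comes next" is a number quantifier, and Corollary 3.4 handles those.

**Lemma 4.1.** In $V$ every $A\subseteq\mathbb R\times\mathbb R$ has a uniformization: a function $g$ with domain $\{x:\exists y\,(x,y)\in A\}$ and $(x,g(x))\in A$.

*Proof.* Let $\{\langle x,y\rangle:(x,y)\in A\}=p[T]$. For $x$ in the domain, take the leftmost branch of the ill-founded tree of attempts to find $y$ and $\beta$ with $(\langle x,y\rangle,\beta)\in[T]$, and let $g(x)$ be its $y$-part. $\square$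

**Lemma 4.2.** For $A\subseteq\mathbb R\times\mathbb R$ in $V$ and $B=\{x:\exists y\,(x,y)\in A\}$,
$$B^W=\{x\in\mathbb R^W:\exists y\in\mathbb R^W\,(x,y)\in A^W\}.$$

*Proof.* The inclusion $\supseteq$ was just shown.

For $\subseteq$, let $g:B\to\mathbb R$ uniformize $A$ in $V$. For $s\in\omega^{<\omega}$ put $B_s=\{x\in B:s\subseteq g(x)\}$, and put all of these into one set of reals, $B_\oplus=\{\ulcorner s\urcorner{}^\frown x:x\in B_s\}$. By Corollary 3.4(2), $B_s^W=\{x:\ulcorner s\urcorner{}^\frown x\in B_\oplus^W\}$. Note $B_\emptyset=B$. Let $x\in B^W$.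

**Step 1.** We find a candidate $y$ digit by digit. If $x\in B_s^W$, then $x\in B_{s^\frown n}^W$ for some $n$. Otherwise $\ulcorner s\urcorner{}^\frown x\in B_\oplus^W$ and $\ulcorner s^\frown n\urcorner{}^\frown x\in(\mathbb R\setminus B_\oplus)^W$ for all $n$; by $(*)$ some $x'\in V$ would have $x'\in B_s$ and $x'\notin B_{s^\frown n}$ for all $n$, although $B_s=\bigcup_nB_{s^\frown n}$. Starting with $s=\emptyset$ and always taking the least $n$ we obtain $y\in\mathbb R^W$ with $x\in B^W_{y\restriction k}$ for all $k$.

**Step 2.** We check that $(x,y)\in A^W$. Suppose not. Then $(x,y)$ satisfies in $W$ the conditions $\ulcorner y{\restriction}k\urcorner{}^\frown x\in B_\oplus^W$ for all $k$, and $(x,y)\in((\mathbb R\times\mathbb R)\setminus A)^W$. These are conditions as in $(*)$, for the functions $(x,y)\mapsto\ulcorner y{\restriction}k\urcorner{}^\frown x$ and the identity. So some $(x',y')\in V$ has $x'\in B_{y'\restriction k}$ for all $k$ and $(x',y')\notin A$. The first part says $y'=g(x')$, so $(x',y')\in A$, a contradiction. $\square$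

*Remark.* The second inclusion used trees only for $A$, $B_\oplus$ and their complements. In Example 1.2, with $D$ in the role of $A$, the conclusion fails; so in $L$, for no uniformization $g$ of $D$ can $B_\oplus$ be uB. The hypothesis on *all* sets of reals is what pays for $B_\oplus$.

**Lemma 4.3.** Let $\vec A=(A_1,\dots,A_m)$ be sets of reals in $V$ and $\varphi$ a formula of second-order arithmetic with predicates for the $A_i$. If $D_\varphi$ is the set defined by $\varphi$ over $(\mathbb R,\vec A)$ in $V$, then $D_\varphi^W$ is the set defined by $\varphi$ over $(\mathbb R^W,\vec A^W)$ in $W$. Hence for $V\subseteq W\subseteq W'$, with $W'$ generic over $W$,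
$$(\mathbb R^V,\vec A)\prec(\mathbb R^W,\vec A^W)\prec(\mathbb R^{W'},\vec A^{W'}).\tag{2}$$

*Proof.* We go by induction on $\varphi$. Adding a dummy variable, assume $\varphi$ has free number variables $n_1,\dots,n_p$ and real variables $x_1,\dots,x_q$, $q\ge1$; code a tuple by the real $n_1{}^\frown\cdots{}^\frown n_p{}^\frown\langle x_1,\langle x_2,\dots\rangle\rangle$. This is a bijection of $\omega^p\times\mathbb R^q$ with $\mathbb R$; changing, permuting and dropping coordinates are uniformly continuous. Unraveling terms by number quantifiers, we may take the atomic formulas to be the basic relations among number variables, $x_i(n_k)=n_l$, and $x_i\in A_k$. The first two kinds define sets for which, in every universe, membership of a real is decided by a finite initial segment; the trees (on $\omega\times1$) of initial segments that do not decide "no", respectively "yes", form a pair good for every $W$. The third kind is a preimage of $A_k$, so Corollary 3.4(2) applies. Negation is Lemma 3.1, conjunction is Corollary 3.4(1) and (2), number quantifiers are Corollary 3.4(3), and real quantifiers are Lemma 4.2.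

For (2): if $\vec x\in W$, then $\varphi$ holds of $\vec x$ in $W$ iff $\vec x\in D_\varphi^W$ iff $\vec x\in D_\varphi^{W'}$, by (1), iff $\varphi$ holds of $\vec x$ in $W'$. The case $\vec x\in V$ is the same. $\square$

## 5. Sharps of reals in every generic extension

We now need ordinals that first-order logic cannot distinguish. The textbook source of these, for models $L[x]$, is the sharp of a real.

**Fact 5.1.** ($\mathsf{ZF}$) There is a $\Pi^1_2$ formula $\mathrm{Sh}(x,y)$ ("$y=x^\#$") such that if $\mathrm{Sh}(x,y)$, then for all uncountable alephs $\kappa_1<\dots<\kappa_{n+1}$: $L_{\kappa_1}[x]\models\mathsf{ZFC}$; $L_{\kappa_1}[x]\prec L_{\kappa_2}[x]$; and $\ulcorner\varphi(v,u_1,\dots,u_n)\urcorner\in y$ iff $L_{\kappa_{n+1}}[x]\models\varphi[x,\kappa_1,\dots,\kappa_n]$.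

In $\mathsf{ZFC}$ this is due to Silver and Solovay (Jech, *Set Theory*, Ch. 18 and 25; Kanamori, *The Higher Infinite*, §§9, 14). For $\mathsf{ZF}$, suppose $\mathrm{Sh}(x,y)$. $\Pi^1_2$ formulas are downward absolute to inner models, so $L[x,y]\models\mathsf{ZFC}+\mathrm{Sh}(x,y)$. Every uncountable aleph of the universe is an uncountable cardinal of $L[x,y]$, and the displayed statements about the sets $L_\kappa[x]$ are absolute. So the $\mathsf{ZFC}$ version inside $L[x,y]$ gives the fact.

**Example 5.2.** Let $\varphi(v,u_1,u_2)$ say "there is a cardinal strictly between $u_1$ and $u_2$", and suppose $x^\#$ exists. Since $\aleph_2$ is a cardinal in $L_{\aleph_4}[x]$, we have $L_{\aleph_4}[x]\models\varphi[x,\aleph_1,\aleph_3]$, so $\ulcorner\varphi\urcorner\in x^\#$. Therefore also $L_{\aleph_3}[x]\models\varphi[x,\aleph_1,\aleph_2]$: strictly between $\aleph_1$ and $\aleph_2$ there is an ordinal that $L_{\aleph_3}[x]$ thinks is a cardinal.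

**Lemma 5.3.** Under the hypothesis of Theorem A, every real in $V$ has a sharp.

*Proof.* This is the only use of $\mathsf{AD}^+$. By $\mathsf{AD}$ there is a countably complete nonprincipal ultrafilter $U$ on $\omega_1$ (Solovay, $\mathsf{ZF}+\mathsf{AD}$). Let $x\in\mathbb R$ and $N=L[U,x]\models\mathsf{ZFC}$; then $U\cap N\in N$. A sequence in $N$ of fewer than $\omega_1^V$ elements of $U$ is countable in $V$, so its intersection is in $U$. Hence $U\cap N$ witnesses in $N$ that $\omega_1^V$ is measurable. So $x^\#$ exists in $N$, and $\mathrm{Sh}(x,x^\#)$ holds in $V$ by Shoenfield absoluteness. $\square$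

**Corollary 5.4** $(\sharp)$**.** In every set-generic extension $W$ of $V$, every real has a sharp.

*Proof.* Apply (2) to the sentence $\forall x\exists y\,\mathrm{Sh}(x,y)$. $\square$

From here through Section 9 we use only two things about $V$: all its sets of reals are uB, and $(\sharp)$.

## 6. Indiscernible alephs for $L(B,\mathbb R)$

We want $j:M_0\to M_1$. Every element of $M_0$ is definable in $M_0$ from $A_0$, $R_0$, a real and ordinals. So the first thing to try is to send the element defined by $\varphi$ from $z\in R_0$ and $\vec\alpha$ to the element defined in $M_1$ by $\varphi$ from the same $z$ and $\vec\alpha$. For this we need $M_0\models\varphi[z,\vec\alpha]\iff M_1\models\varphi[z,\vec\alpha]$. This breaks down at $\alpha=\omega_1^{W_0}$ if $H$ collapses it: "$\alpha$ is uncountable" is then true in $M_0$ and false in $M_1$. Only ordinals for which both models have the same opinion are allowed, and large alephs will do. To see this we look at $L(B,\mathbb R)$ from an extension where $\mathbb R$ is countable, and there use the sharp of *one real* that codes the whole of $(\mathbb R,B)$.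

**Definition 6.1.** For $a\subseteq\sigma\subseteq\mathbb R$, $\sigma\neq\emptyset$, let $L_0(\sigma,a)=V_\omega\cup\sigma\cup\{\sigma,a\}$ (a transitive set), $L_{\alpha+1}(\sigma,a)=\mathrm{Def}(L_\alpha(\sigma,a))$, with unions at limits, and $L(\sigma,a)=\bigcup_\alpha L_\alpha(\sigma,a)$. The language is $\{\in,\dot\sigma,\dot a\}$. For $B\subseteq\mathbb R$ write $L_\alpha(B,\mathbb R)=L_\alpha(\mathbb R,B)$ and $L(B,\mathbb R)=L(\mathbb R,B)$. A real $d=\langle c,e\rangle$ *codes* $(\sigma_d,a_d)$, where $d_m:=(c)_m$, $\sigma_d=\{d_m:m<\omega\}$, $a_d=\{d_m:e(m)=0\}$.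

For example, $L(\{x\},\emptyset)=L[x]$; and if $(c)_m$ is constant with value $m$ and $e(m)$ is the remainder of $m$ modulo $2$, then $\sigma_d$ is the set of constant sequences and $a_d$ the set of those with even value.

"Formula" includes formulas in the sense of the model at hand. In $\varphi[z,\vec\kappa]$ the tuple $\vec\kappa$ is increasing and its length $n$ is determined by $\varphi$; $[D]^n$ is the class of increasing $n$-tuples from $D$. The class $L(\sigma_d,a_d)$ is uniformly definable in $L[d]$ from $d$, and if $L_\kappa[d]\models\mathsf{ZFC}$, then by absoluteness of $\alpha\mapsto L_\alpha(\sigma_d,a_d)$ the version of this class computed in $L_\kappa[d]$ is $L_\kappa(\sigma_d,a_d)$. Let $r(\varphi,m)$ be the Gödel number of the formula "$L(\sigma_v,a_v)\models\varphi[v_m,u_1,\dots,u_n]$" in the variables $v,u_1,\dots,u_n$, that is, the relativization of $\varphi$ to this class. The function $r$ is recursive.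

**Lemma 6.2.** ($\mathsf{ZF}$) For every poset $\mathbb P$ there is $\lambda$ such that all alephs $>\lambda$ remain alephs after forcing with $\mathbb P$.

*Proof.* We count the possible values of a name, without choosing anything. Let $\theta$ be the least nonzero ordinal that is not a surjective image of $\mathbb P$, and $\lambda=\max(\theta,\omega)$. Suppose $\kappa>\lambda$ is an aleph, $\mu<\kappa$ and $p\Vdash\dot g:\mu\to\kappa$ is onto. Increasing $\mu$ we may assume $\mu\ge\lambda$. For $\alpha<\mu$ let $X_\alpha=\{\xi:\exists q\le p\ q\Vdash\dot g(\alpha)=\xi\}$. This is nonempty and the image of a subset of $\mathbb P$, hence a surjective image of $\mathbb P$; so $\mathrm{otp}(X_\alpha)<\theta$. Also $\kappa=\bigcup_{\alpha<\mu}X_\alpha$. The partial map $(\alpha,\beta)\mapsto$ the $\beta$-th element of $X_\alpha$ from $\mu\times\theta$ onto $\kappa$ gives $\kappa\le|\mu\times\theta|=|\mu|<\kappa$, a contradiction. $\square$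

For example, $\mathbb P=\mathrm{Col}(\omega,\omega_1)$ is well-orderable of size $\omega_1$, so $\theta=\lambda=\omega_2$, and the lemma preserves all alephs above $\omega_2$.

Let $\lambda_W$ be the ordinal $\lambda\ge\omega$ just defined, computed in $W$ for $\mathrm{Col}(\omega,\mathbb R^W)$, and let $C_W$ be the class of alephs of $W$ greater than $\lambda_W$.

**Lemma 6.3.** Let $B\subseteq\mathbb R^W$, $B\in W$, $M=L(B,\mathbb R^W)$.

(a) If $\kappa<\kappa'$ are in $C_W$, then $L_\kappa(B,\mathbb R^W)\prec L_{\kappa'}(B,\mathbb R^W)\models\mathsf{ZF}$. So $M$ is the union of a definable elementary chain, and its satisfaction relation is definable: $M\models\varphi[\vec b]$ iff $L_\kappa(B,\mathbb R^W)\models\varphi[\vec b]$ for some (equivalently all) $\kappa\in C_W$ with $\vec b\in L_\kappa(B,\mathbb R^W)$.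

(b) For $z\in\mathbb R^W$ and $\vec\kappa,\vec\kappa'\in[C_W]^n$: $M\models\varphi[z,\vec\kappa]\iff M\models\varphi[z,\vec\kappa']$.

(c) If $K$ is $\mathrm{Col}(\omega,\mathbb R^W)$-generic over $W$ and $d\in W[K]$ codes $(\mathbb R^W,B)$, then for $\vec\kappa\in[C_W]^n$ and all $m$: $M\models\varphi[d_m,\vec\kappa]\iff r(\varphi,m)\in d^\#$.

*Proof.* In $W[K]$ the set $\mathbb R^W$ is countable, so such $d$ exist. $W[K]$ is set-generic over $V$ by Lemma 2.3, so $d^\#$ exists by $(\sharp)$. By Lemma 6.2 the elements of $C_W$ are uncountable alephs of $W[K]$.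

(a) By Fact 5.1 in $W[K]$, $L_\kappa[d]\prec L_{\kappa'}[d]\models\mathsf{ZFC}$. Interpreting $L(\sigma_d,a_d)$ in these two models gives $L_\kappa(B,\mathbb R^W)\prec L_{\kappa'}(B,\mathbb R^W)$; and the class $L(\sigma_d,a_d)$ of a model of $\mathsf{ZFC}$ satisfies $\mathsf{ZF}$. These are statements about sets of $W$, so they hold in $W$. The relation "$M\models\varphi[\vec b]$" as defined satisfies Tarski's clauses; only $\exists$ needs a word. If $L_\kappa(B,\mathbb R^W)\models\exists v\chi[v,\vec b]$, there is a witness in $L_\kappa(B,\mathbb R^W)$, also in the sense of $M$. If $M\models\chi[b,\vec b]$, choose $\kappa'\in C_W$ with $b,\vec b\in L_{\kappa'}(B,\mathbb R^W)$; this level satisfies $\exists v\chi[v,\vec b]$.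

(c) Let $\kappa_{n+1}\in C_W$ be above $\vec\kappa$. Then $r(\varphi,m)\in d^\#$ iff $L_{\kappa_{n+1}}[d]\models$ "$L(\sigma_d,a_d)\models\varphi[d_m,\vec\kappa]$" iff $L_{\kappa_{n+1}}(B,\mathbb R^W)\models\varphi[d_m,\vec\kappa]$ iff $M\models\varphi[d_m,\vec\kappa]$.

(b) Every $z\in\mathbb R^W$ is some $d_m$, and the right side in (c) does not mention $\vec\kappa$. $\square$

Satisfaction for these class models is always this relation. Any two definable full satisfaction relations for the same structure agree, by induction on formulas.

## 7. Hulls of reals and alephs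

Two uses of hulls lie ahead: elementary submodels with *countably* many reals, to compare $L(A,\mathbb R)$ with sharps inside $V$; and hulls that contain all reals but only some alephs, to define $j$. One lemma serves both. In the second use the hull is formed in an extension $W^*$ of the universe $W$ to which $M$ belongs, which is why two universes appear.

**Lemma 7.1.** Let $W,B,M$ be as in Lemma 6.3, and let $D\subseteq C_W$ be a proper class, definable from parameters in $W^*$, where $W^*=W$ or $W^*$ is a set-generic extension of $W$. Argue in $W^*$, with satisfaction for $M$ computed via the sets $L_\kappa(B,\mathbb R^W)$, $\kappa\in D$. Let $\emptyset\ne\sigma\subseteq\mathbb R^W$ be closed under $\langle\cdot,\cdot\rangle$ and satisfy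

(Sk) if $z\in\sigma$, $\vec\kappa\in[D]^n$ and $M\models\varphi[\langle y,z\rangle,\vec\kappa]$ for some $y\in\mathbb R^W$, then this holds for some $y\in\sigma$.

Let $H$ be the class of $b\in M$ for which there are $\varphi$, $z\in\sigma$, $\vec\kappa\in[D]^n$ such that $b$ is the unique element with $M\models\varphi[b,z,\vec\kappa]$. Let $\pi$ be the transitive collapse of $H$. Then

 (i) $H\prec M$;

 (ii) $H\cap\mathbb R^W=\sigma$;

 (iii) $\pi:H\cong L(\sigma,B\cap\sigma)$, $\pi(\mathbb R^W)=\sigma$, $\pi(B)=B\cap\sigma$, and $\pi(z)=z$ for $z\in\sigma$;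

 (iv) if $\kappa\in D$ and $\mathrm{otp}(D\cap\kappa)=\kappa$, then $\pi(\kappa)=\kappa$.

*Proof.* Since $D\subseteq C_W$, satisfaction for $M$ computed along $D$ agrees with Lemma 6.3(a).

**Step 1.** We need a definable parametrization of $M$ by ordinals and reals. There is a surjection $\mathcal G:\mathrm{Ord}\times\mathbb R^W\to M$ definable in $M$ from the constants. Define surjections $\theta_\alpha\times\mathbb R^W\to L_\alpha(B,\mathbb R^W)$ by recursion. For $\alpha=0$ take $\theta_0=\omega$, and let $(0,x)\mapsto x$, $(1,x)\mapsto\mathbb R^W$, $(2,x)\mapsto B$, and $(n+3,x)\mapsto$ the $n$-th element of $V_\omega$ in a fixed enumeration. An element of $L_{\alpha+1}(B,\mathbb R^W)$ is given by a formula and finitely many parameters from $L_\alpha(B,\mathbb R^W)$, hence by a formula with a finite sequence of ordinals $<\theta_\alpha$ (such pairs are canonically well-ordered, in type $\theta_{\alpha+1}$ say) and a finite sequence of reals (coded by one real). At limits concatenate. The lengths $\theta_\alpha$ are explicitly defined, so all these maps concatenate to $\mathcal G$; the recursion can be carried out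 in $M\models\mathsf{ZF}$.

**Step 2.** We need common parameters. Finitely many elements of $H$ have definitions from one $z\in\sigma$ and one $\vec\kappa$: pair the real parameters, using that $\sigma$ is closed under pairing, and merge the tuples of alephs into one increasing tuple.

**Step 3.** (i), by the Tarski–Vaught criterion. By Step 2 it suffices to consider $M\models\exists v\,\chi(v,z,\vec\kappa)$ with $z\in\sigma$ and $\vec\kappa\in[D]^n$. Let $\alpha_0=\alpha_0(z,\vec\kappa)$ be least such that $M\models\chi(\mathcal G(\alpha_0,y),z,\vec\kappa)$ for some real $y$; it is definable in $M$ from $z,\vec\kappa$. By (Sk) for the formula "$w=\langle y,z\rangle$ and $\chi(\mathcal G(\alpha_0(z,\vec u),y),z,\vec u)$" in $(w,\vec u)$ there is such a $y\in\sigma$. Then $\mathcal G(\alpha_0,y)$ is definable from $\langle y,z\rangle\in\sigma$ and $\vec\kappa$, so it is in $H$, and it is a witness.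

**Step 4.** (ii), so that the hull has no unwanted reals. Clearly $\sigma\subseteq H$. If $b\in H\cap\mathbb R^W$ is defined by $\varphi(b,z,\vec\kappa)$, apply (Sk) to "$w=\langle y,z\rangle\wedge\varphi(y,z,\vec u)$"; the only possible $y$ is $b$, so $b\in\sigma$.

**Step 5.** (iii) and (iv), the identification of the collapse. $V_\omega\subseteq H$, since its elements are definable, so $\pi$ does not move elements of $V_\omega$; a real is a subset of $V_\omega$, so $\pi$ does not move reals in $H$. Hence $\pi(\mathbb R^W)=H\cap\mathbb R^W=\sigma$ and $\pi(B)=B\cap\sigma$. Let $N$ be the collapse. Since $D\subseteq H$ is a proper class of ordinals, $N$ contains all ordinals. $N$ is transitive, and by (i) it satisfies $\mathsf{ZF}$ and "every set is in some $L_\alpha(\dot\sigma,\dot a)$", the constants being interpreted by $\sigma$ and $B\cap\sigma$. By absoluteness of $\alpha\mapsto L_\alpha(\sigma,B\cap\sigma)$, $N=L(\sigma,B\cap\sigma)$. For (iv), $\pi(\kappa)=\mathrm{otp}(H\cap\kappa)\le\kappa$, and $H\cap\kappa\supseteq D\cap\kappa$ has order type at least $\kappa$. $\square$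

## 8. The theory of the indiscernibles as a universally Baire set

Fix $A\subseteq\mathbb R$ in $V$. In $V$ let $M=L(A,\mathbb R)$ and
$$T=\{\ulcorner\varphi\urcorner{}^\frown z:\ M\models\varphi[z,\vec\kappa]\text{ for some (equivalently all) }\vec\kappa\in[C_V]^n\}.$$
By Lemma 6.3 this is a set of reals in $V$. As a small example, for $\varphi(v)$: "$v\in\dot a$" we get $\ulcorner\varphi\urcorner{}^\frown z\in T$ iff $z\in A$, so $T$ knows $A$; and for $\varphi(v,u_1,u_2)$: "$u_1\in u_2$", $\ulcorner\varphi\urcorner{}^\frown z\in T$ for every $z$.

$T$ is a set of reals, so it is uB and has a canonical extension $T^W$. In $W$ the model $L(A^W,\mathbb R^W)$ also has a theory of its indiscernible alephs, by Lemma 6.3. If this theory is always $T^W$, then any two extensions agree about common alephs and common reals, by (1). So we want to prove it.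

The obvious plan is to apply Lemma 4.3 to the sentence "$T$ is the theory of indiscernibles of $L(A,\mathbb R)$". But that sentence speaks of alephs and of the levels $L_\kappa(A,\mathbb R)$; it is not second-order arithmetic, and Lemma 4.3 does not apply to it. The way around this is to say it about countable sets $\sigma$ of reals. If $d$ codes $(\sigma,A\cap\sigma)$ and $\sigma$ is sufficiently closed, then $L(\sigma,A\cap\sigma)$ is the collapse of a hull in $L(A,\mathbb R)$, so the indiscernibility theory of $L(\sigma,A\cap\sigma)$, which is read off from the real $d^\#$, is given by $T$. *This* is second-order arithmetic in $A$, $T$ and a Skolem function. Now pass to an extension in which $\mathbb R^W$ is countable, and take $\sigma=\mathbb R^W$.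

By Lemma 4.1 let $f:\mathbb R\to\mathbb R$ in $V$ be such that $f(\ulcorner\varphi\urcorner{}^\frown z)$ is some $y$ with $\ulcorner\varphi\urcorner{}^\frown\langle y,z\rangle\in T$ if there is one, and $f=0$ (the constant zero real) otherwise. Let $F$ be the graph of $f$. The sets $A,T,F$ are uB.

**Claim 8.1.** In $V$: suppose $\sigma_d$ is closed under pairing and under all maps $z\mapsto f(\ulcorner\varphi\urcorner{}^\frown z)$, and $a_d=A\cap\sigma_d$. Then for all $\varphi,m$: $\;r(\varphi,m)\in d^\#\iff\ulcorner\varphi\urcorner{}^\frown d_m\in T$.

*Proof.* **Step 1.** We check that Lemma 7.1 applies with $W=W^*=V$, $B=A$, $D=C_V$, $\sigma=\sigma_d$. For (Sk), let $z\in\sigma_d$ and $M\models\varphi[\langle y,z\rangle,\vec\kappa]$ for some $y$. Then $\ulcorner\varphi\urcorner{}^\frown\langle y,z\rangle\in T$, so $y'=f(\ulcorner\varphi\urcorner{}^\frown z)\in\sigma_d$ has $\ulcorner\varphi\urcorner{}^\frown\langle y',z\rangle\in T$, that is, $M\models\varphi[\langle y',z\rangle,\vec\kappa]$. Let $H\prec M$ and $\pi:H\cong L(\sigma_d,a_d)$ be as in 7.1.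

**Step 2.** We choose alephs that $\pi$ does not move. In $\mathsf{ZF}$ there are unboundedly many $\kappa$ with $\kappa=\aleph_\kappa$ (iterate $\alpha\mapsto\aleph_\alpha$ countably often and take the supremum). Choose $\kappa_1<\dots<\kappa_{n+1}$ above $\lambda_V$ with $\kappa_i=\aleph_{\kappa_i}$; then $\kappa_i\in C_V$. The alephs below $\kappa_i$ have order type $\kappa_i$, and those that are $\le\lambda_V$ form an initial segment of order type $\le\lambda_V+1<\kappa_i$. Since $\kappa_i$ is additively indecomposable, $\mathrm{otp}(C_V\cap\kappa_i)=\kappa_i$, and $\pi(\kappa_i)=\kappa_i$ by 7.1(iv).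

**Step 3.** We compare the two theories. Put $\vec\kappa=(\kappa_1,\dots,\kappa_n)$. Since $d^\#$ exists, Fact 5.1 shows, as in the proof of Lemma 6.3, that the levels $L_\kappa(\sigma_d,a_d)$, $\kappa$ an uncountable aleph, form an elementary chain, and
$$r(\varphi,m)\in d^\#\iff L_{\kappa_{n+1}}(\sigma_d,a_d)\models\varphi[d_m,\vec\kappa]\iff L(\sigma_d,a_d)\models\varphi[d_m,\vec\kappa].$$
Applying $\pi^{-1}$, which fixes $d_m$ and the $\kappa_i$, and then $H\prec M$,
$$L(\sigma_d,a_d)\models\varphi[d_m,\vec\kappa]\iff H\models\varphi[d_m,\vec\kappa]\iff M\models\varphi[d_m,\vec\kappa]\iff\ulcorner\varphi\urcorner{}^\frown d_m\in T.\ \square$$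

**Lemma 8.2.** For every set-generic extension $W$ of $V$, $z\in\mathbb R^W$, $\varphi$, and $\vec\kappa\in[C_W]^n$:
$$L(A^W,\mathbb R^W)\models\varphi[z,\vec\kappa]\iff\ulcorner\varphi\urcorner{}^\frown z\in T^W.\tag{3}$$

*Proof.* **Step 1.** We write Claim 8.1 as a sentence $\Psi$ of second-order arithmetic with predicates $A,T,F$. It reads: for all $d=\langle c,e\rangle$ and $y$ with $\mathrm{Sh}(d,y)$, if for all $m,m'$ there is $l$ with $d_l=\langle d_m,d_{m'}\rangle$; for all $\varphi,m$ there is $l$ with $(\ulcorner\varphi\urcorner{}^\frown d_m,d_l)\in F$; and for all $m$, $d_m\in A$ iff there is $l$ with $d_l=d_m$ and $e(l)=0$; then for all $\varphi,m$, $r(\varphi,m)\in y$ iff $\ulcorner\varphi\urcorner{}^\frown d_m\in T$.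

**Step 2.** We move $\Psi$ to an extension where $\mathbb R^W$ is countable. Let $W'=W[K]$ with $K$ $\mathrm{Col}(\omega,\mathbb R^W)$-generic over $W$. By Lemma 4.3, $\Psi$ holds in $W'$ for $A^{W'},T^{W'},F^{W'}$. Let $d\in W'$ code $(\mathbb R^W,A^W)$; its sharp exists by $(\sharp)$. We check the hypotheses of $\Psi$ for $d$.

- $\sigma_d=\mathbb R^W$ is closed under pairing.
- By Lemma 4.3, $F^W$ is the graph of a total function on $\mathbb R^W$ and $F^{W'}$ is the graph of a function; and $F^W\subseteq F^{W'}$ by (1). So $\mathbb R^W$ is closed under the function with graph $F^{W'}$.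
- $a_d=A^W=A^{W'}\cap\mathbb R^W$ by (1).

**Step 3.** We read off the conclusion. $\Psi$ gives $r(\varphi,m)\in d^\#\iff\ulcorner\varphi\urcorner{}^\frown d_m\in T^{W'}$. Since $d_m\in W$, the latter is equivalent to $\ulcorner\varphi\urcorner{}^\frown d_m\in T^W$ by (1). By Lemma 6.3(c) with $B=A^W$, the former is equivalent to $L(A^W,\mathbb R^W)\models\varphi[d_m,\vec\kappa]$. Every $z\in\mathbb R^W$ is some $d_m$. $\square$

## 9. The embedding

*Proof of Theorem A.* Let $A_i,R_i,M_i$ be as in Section 2.

**Step 1.** We find alephs about which $M_0$ and $M_1$ agree. Let $C$ be the class of alephs of $W_1$ greater than $\max(\lambda_{W_0},\lambda_{W_1})$. Alephs of $W_1$ are alephs of $W_0$, so $C\subseteq C_{W_0}\cap C_{W_1}$. For $z\in R_0$ and $\vec\kappa\in[C]^n$, by (3) for $W_0$, by (1), and by (3) for $W_1$,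
$$M_0\models\varphi[z,\vec\kappa]\iff\ulcorner\varphi\urcorner{}^\frown z\in T^{W_0}\iff\ulcorner\varphi\urcorner{}^\frown z\in T^{W_1}\iff M_1\models\varphi[z,\vec\kappa].\tag{4}$$

**Step 2.** Not every element of $M_0$ need be definable from reals and elements of $C$, so we replace $M_0$ by an isomorphic hull whose elements are. Work in $W_1$ with parameters $A_0,R_0,A_1,R_1,\lambda_{W_0},\lambda_{W_1}$; satisfaction for $M_i$ is computed via the levels $L_\kappa(A_i,R_i)$, $\kappa\in C$. Apply Lemma 7.1 with $W=W_0$, $W^*=W_1$, $B=A_0$, $D=C$, $\sigma=R_0$; (Sk) is trivial. We get $H_0\prec M_0$ with collapse $\pi_0:H_0\cong L(R_0,A_0)=M_0$ and $\pi_0(A_0)=A_0$.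

**Step 3.** We map the hull into $M_1$. If $b\in H_0$ is the unique element with $M_0\models\varphi[b,z,\vec\kappa]$ ($z\in R_0$, $\vec\kappa\in[C]^n$), let $k(b)$ be the unique $b'$ with $M_1\models\varphi[b',z,\vec\kappa]$.

- *Existence and uniqueness of $b'$*: apply (4) to $\exists!v\,\varphi(v,z,\vec u)$.
- *Independence of the definition*: if $(\varphi,z,\vec\kappa)$ and $(\varphi',z',\vec\kappa')$ define the same $b$, merge the parameters into $\langle z,z'\rangle\in R_0$ and the increasing enumeration of $\vec\kappa\cup\vec\kappa'$, and apply (4) to the formula saying that the two defined objects are equal.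
- *Elementarity*: let $b_1,\dots,b_l\in H_0$ be defined from common parameters $z,\vec\kappa$ by $\varphi_1,\dots,\varphi_l$, and apply (4) to $\exists v_1\dots v_l\,(\bigwedge_i\varphi_i(v_i,z,\vec u)\wedge\chi(\vec v))$.

So for every $\chi$ and $\vec b\in H_0$: $H_0\models\chi[\vec b]\iff M_0\models\chi[\vec b]\iff M_1\models\chi[k(\vec b)]$. Since $A_0$ is defined by "$v=\dot a$", $k(A_0)=A_1$.

**Step 4.** We compose. Put $j=k\circ\pi_0^{-1}:M_0\to M_1$. It is elementary, $j(A_0)=k(A_0)=A_1$, and $j$ is definable in $W_1$ from the parameters listed in Step 2. $\blacksquare$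

## 10. Theorem B, and sharps without determinacy

**Theorem B.** ($\mathsf{ZF}$) Assume only that all sets of reals are uB. Then:

1. Every real in every set-generic extension of $V$ has a sharp, and the conclusion of Theorem A holds.
2. For every $A\subseteq\mathbb R$ in $V$, the set $T=T_A$ of Section 8 exists, and for every set-generic $W$ its canonical extension $T_A^W$ is the theory, with real parameters, of indiscernibles of $L(A^W,\mathbb R^W)$, in the sense of (3).
3. For each $A$, each set-generic extension $W$ has a sequence $\langle\iota^W_\alpha:\alpha\in\mathrm{Ord}\rangle$ of ordinals, definable in $W$ from $A^W$, such that every element of $L(A^W,\mathbb R^W)$ is definable there from $A^W$, $\mathbb R^W$, a real, and finitely many $\iota^W_\alpha$. For $W_0\subseteq W_1$ (with $W_1$ generic over $W_0$) there is a unique elementary $j_{W_0W_1}:L(A^{W_0},\mathbb R^{W_0})\to L(A^{W_1},\mathbb R^{W_1})$ with $A^{W_0}\mapsto A^{W_1}$ and $\iota^{W_0}_\alpha\mapsto\iota^{W_1}_\alpha$ for all $\alpha$. It is definable in $W_1$ from parameters, it is the identity on $\mathbb R^{W_0}$, it fixes every sufficiently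 large $\kappa$ with $\kappa=\aleph_\kappa^{W_1}$, and $j_{W_1W_2}\circ j_{W_0W_1}=j_{W_0W_2}$.
4. (Local form.) In place of "all sets are uB", let $\Gamma$ be a class of uB sets that contains the recursive clopen sets, is closed under complements, finite intersections, recursive preimages and projections, and is such that every relation in $\Gamma$ has a uniformization in $\Gamma$. Then every real has a sharp, $T_A$ exists for every $A\subseteq\mathbb R$, and the conclusions of (2), (3) and Theorem A hold for every $A\in\Gamma$ with $T_A\in\Gamma$.

*Proof of (1) and (2).* $\mathsf{AD}^+$ was used only in Lemma 5.3. So it suffices to prove, from the uB hypothesis alone, that every real in $V$ has a sharp; then Corollary 5.4 and Sections 6–9 apply as they stand, and (2) is Lemma 8.2. Sections 3 and 4 are available.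

**Step 1.** We show that $\omega_1^{L[y]}$ is countable for every real $y$. Let $U(y,z)$ be the formula of second-order arithmetic "$z\in\mathrm{WO}$, no $w\in\mathrm{WO}\cap L[y]$ has $\|w\|=\|z\|$, and every proper initial segment of $z$ is isomorphic to some $w\in\mathrm{WO}\cap L[y]$"; it says $\|z\|=\omega_1^{L[y]}$. Let $W$ be a $\mathrm{Col}(\omega,\omega_1)$-extension of $V$ and $y\in V$. Then $\omega_1^{L[y]}\le\omega_1^V<\omega_1^W$, so $W\models\exists z\,U(y,z)$, and $V\models\exists z\,U(y,z)$ by (2).

**Step 2.** We choose such $z$ by a function, and take trees for it that work for enough collapses. By Lemma 4.1 let $h$ be a function with $U(y,h(y))$ for all $y$. Let $E=\{\ulcorner n,m\urcorner{}^\frown y:h(y)(n)=m\}$ and $\lambda=\aleph_\omega$. Let $(S,\tilde S)$ be a pair of trees as in Definition 2.1 for $E$ and the disjoint sum of the posets $\mathrm{Col}(\omega,\kappa)$, $0<\kappa\le\lambda$: conditions are pairs $(\kappa,p)$ with $p\in\mathrm{Col}(\omega,\kappa)$, and $(\kappa',p')\le(\kappa,p)$ iff $\kappa'=\kappa$ and $p'\le p$. If $g$ is $\mathrm{Col}(\omega,\kappa)$-generic, then $\{\kappa\}\times g$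 is generic for the sum, because a dense subset of the sum has a dense trace on each summand. So $(S,\tilde S)$ is good for every $\mathrm{Col}(\omega,\kappa)$-extension, $0<\kappa\le\lambda$.

Fix a real $x$ and let $N=L[S,\tilde S,x]\models\mathsf{ZFC}$. Suppose toward a contradiction that $N\models$ "$x^\#$ does not exist".

**Step 3.** We use covering to compute a successor cardinal of $N$. Let $\kappa=\aleph_\omega^N$; since alephs of $V$ are cardinals of $N$, $\kappa\le\lambda$. By Jensen's Covering Theorem relativized to $x$ (Devlin–Jensen), applied in $N$, every uncountable set of ordinals in $N$ is covered by a set in $L[x]$ of the same $N$-cardinality. We claim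
$$(\kappa^+)^N=(\kappa^+)^{L[x]}.\tag{5}$$
Otherwise $\delta=(\kappa^+)^{L[x]}<(\kappa^+)^N$, so $\delta$ has $N$-cardinality $\kappa$, and its $N$-cofinality, a regular cardinal $\le\kappa$, is less than $\kappa$ because $\kappa$ is singular in $N$. Let $X\in N$ be cofinal in $\delta$ with $|X|^N<\kappa$; adding $\omega_1^N$ we may take it uncountable. Cover $X$ by $Y\in L[x]$ with $|Y|^N=|X|^N$, and replace $Y$ by $Y\cap\delta$. Then $Y$ is cofinal in $\delta$ and $\mathrm{otp}(Y)<\kappa$, since $\kappa$ is a cardinal of $N$. This contradicts the regularity of $\delta$ in $L[x]$.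

**Step 4.** We collapse $\kappa$ and produce a real $y$ for which $h$ would give too much. Let $g$ be $\mathrm{Col}(\omega,\kappa)$-generic over $V$, identified with the generic surjection $\omega\to\kappa$. Let $y\in N[g]$ be a real coding $x$ and $\{(m,n):g(m)<g(n)\}$. Since $g$ is onto $\kappa$, it is the rank function of this prewellordering, so $L[y]=L[x][g]$. The poset $\mathrm{Col}(\omega,\kappa)$ has size $\kappa$ in $L[x]$ and in $N$, so by (5)
$$\omega_1^{L[y]}=(\kappa^+)^{L[x]}=(\kappa^+)^N=\omega_1^{N[g]}.$$
On the other hand, in $V$ the set $E$ codes a total function whose value at each $y'$ satisfies $U(y',\cdot)$. By Lemma 4.3, $E^{V[g]}=p[S]^{V[g]}$ codes a total function $h'$ on $\mathbb R^{V[g]}$ with $U(y',h'(y'))$ for all $y'$. By absoluteness of well-foundedness, $h'(y)(n)=m$ iff $\ulcorner n,m\urcorner{}^\frown y\in p[S]^{V[g]}$ iff $\ulcorner n,m\urcorner{}^\frown y\in p[S]^{N[g]}$. So $h'(y)\in N[g]$. It codes a well-order of type $\omega_1^{L[y]}$, whence $\omega_1^{L[y]}<\omega_1^{N[g]}$, a contradiction.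

So $x^\#$ exists in $N$, and $\mathrm{Sh}(x,x^\#)$ holds in $V$ by Shoenfield absoluteness. $\square$

## 11. Canonical indiscernibles and commuting embeddings

The embedding of Section 9 depends on the class $C$, and its parametrization by $C$ is tied to one pair of universes. Here we collapse also on the target side; the images of the alephs under the collapse turn out not to depend on which alephs were used.

*Proof of Theorem B(3).* Fix $A$. For $W$, let $H^W,\pi_W$ be obtained from Lemma 7.1 with $W^*=W$, $D=C_W$, $\sigma=\mathbb R^W$, $B=A^W$. Let $c_\alpha$ enumerate $C_W$ increasingly, and put $\iota^W_\alpha=\pi_W(c_\alpha)$. This sequence is definable in $W$ from $A^W$.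

**Step 1.** Every element is definable as required. An element of $L(A^W,\mathbb R^W)$ is $\pi_W(b)$ with $b\in H^W$ defined by some $(\varphi,z,c_{\vec\alpha})$. Since $\pi_W:H^W\cong L(A^W,\mathbb R^W)$ fixes reals and $H^W\prec L(A^W,\mathbb R^W)$, $\pi_W(b)$ is defined by $(\varphi,z,\iota^W_{\vec\alpha})$.

**Step 2.** We show that other classes of alephs give the same sequence. Let $D\subseteq C_W$ be any proper class as in Lemma 7.1, in $W^*$, with increasing enumeration $d_\alpha$; let $H^D$ be the hull of $\mathbb R^W\cup D$ and $\pi^D$ its collapse. *Then $\pi^D(d_\alpha)=\iota^W_\alpha$ for all $\alpha$.* By Lemma 6.3(b), increasing tuples from $D$ and from $C_W$ satisfy the same formulas with real parameters. So sending the element defined by $(\varphi,z,d_{\vec\alpha})$ to the element defined by $(\varphi,z,c_{\vec\alpha})$ is an isomorphism $e:H^D\cong H^W$; it is well defined and preserves $\in$ in both directions for the reasons given in Section 9, Step 3, and it is onto by construction. Then $\pi_W\circ e$ is an isomorphism of $H^D$ with a transitive class, so $\pi^D=\pi_W\circ e$, and $\pi^D(d_\alpha)=\pi_W(c_\alpha)=\iota^W_\alpha$.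

If $W^*\ne W$, this argument takes place in $(W^*;\in,W)$, since $H^W$ and $\pi_W$ are classes of $W$. This structure satisfies Separation and Replacement for formulas with a predicate for $W$: extend the forcing relation by letting $p$ force that $\tau$ is in the ground model iff the conditions $q$ with $q\Vdash\tau=\check b$ for some $b\in W$ are dense below $p$; the forcing theorem, and from it the two schemes, follow as usual. With $W^*=W$ we see in particular that $\iota^W_\alpha$ does not change if $\lambda_W$ is increased.

**Step 3.** We define the embeddings. Given $W_0\subseteq W_1$, take $C,H_0,\pi_0,k$ from Section 9. Let $H_1$ be the hull of $R_1\cup C$ in $M_1$ (Lemma 7.1 with $W=W^*=W_1$, $D=C$, $\sigma=R_1$) and $\pi_1:H_1\cong M_1$ its collapse. Values of $k$ are definable from elements of $R_0\cup C\subseteq R_1\cup C$, so $k$ maps into $H_1\prec M_1$. Put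
$$j_{W_0W_1}=\pi_1\circ k\circ\pi_0^{-1}:M_0\to M_1.$$
It is elementary, definable in $W_1$ from parameters, and maps $A_0\mapsto A_1$, because $\pi_0(A_0)=A_0$, $k(A_0)=A_1$, $\pi_1(A_1)=A_1$. The map $k$ fixes the elements of $R_0\cup C$, and $\pi_0,\pi_1$ fix reals; so $j_{W_0W_1}$ is the identity on $R_0$. Let $d_\alpha$ enumerate $C$. By Step 2 with $W=W_0$, $W^*=W_1$, $\pi_0(d_\alpha)=\iota^{W_0}_\alpha$; by Step 2 with $W=W^*=W_1$, $\pi_1(d_\alpha)=\iota^{W_1}_\alpha$. So $j_{W_0W_1}(\iota^{W_0}_\alpha)=\iota^{W_1}_\alpha$.

**Step 4.** Uniqueness and commutativity. Any elementary embedding $M_0\to M_1$ with $A_0\mapsto A_1$ maps $\mathbb R^{M_0}=R_0$ to $\mathbb R^{M_1}=R_1$ and fixes reals. If also $\iota^{W_0}_\alpha\mapsto\iota^{W_1}_\alpha$ for all $\alpha$, then the element defined in $M_0$ by $(\varphi,z,\iota^{W_0}_{\vec\alpha})$ must go to the one defined in $M_1$ by $(\varphi,z,\iota^{W_1}_{\vec\alpha})$. By Step 1 this determines the embedding. Both $j_{W_1W_2}\circ j_{W_0W_1}$ and $j_{W_0W_2}$ are elementary from $M_0$ to $L(A^{W_2},\mathbb R^{W_2})$, map $A^{W_0}$ to $A^{W_2}$ and $\iota^{W_0}_\alpha$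 to $\iota^{W_2}_\alpha$; so they agree.

**Step 5.** Fixed points. Let $\kappa=\aleph_\kappa^{W_1}$ be greater than $\max(\lambda_{W_0},\lambda_{W_1})$. As in Claim 8.1, Step 2, $\kappa\in C$ and $\mathrm{otp}(C\cap\kappa)=\kappa$. So $\pi_0(\kappa)=\kappa=\pi_1(\kappa)$ by Lemma 7.1(iv), and $k(\kappa)=\kappa$; hence $j_{W_0W_1}(\kappa)=\kappa$. $\square$

## 12. The sets to which the hypothesis was applied

*Proof of Theorem B(4).* We list the sets for which the uB property or a uniformization was used, and check that they lie in $\Gamma$. First note that $\Gamma$ is closed under all first-order operations over the reals. The atomic arithmetical formulas give recursive clopen sets, Boolean operations, changes of variables and real quantifiers are among the hypotheses, and a number quantifier is a real quantifier: $\{x:\exists n\,(n^\frown x\in C)\}$ is the projection of the recursive preimage $\{(x,y):y(0)^\frown x\in C\}$.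

- In Sections 3 and 4: the given sets; the sets obtained from them by first-order operations over the reals; uniformizations $g$ of such sets, which we take in $\Gamma$; and $B_\oplus$, which is first-order definable over the reals from $g$, since $\ulcorner s\urcorner{}^\frown x\in B_\oplus$ iff $\exists y\,(g(x)=y\wedge s\subseteq y)$.
- In Section 10, Steps 1–4, and in Corollary 5.4: projective sets; $h$, a uniformization of the projective set defined by $U$, which we take in $\Gamma$; and $E$, which is definable from $h$.
- In Section 8: $A$, $T_A$ and $F$. Here $F$ is the graph of the total function obtained from a uniformization in $\Gamma$ of $\{(\ulcorner\varphi\urcorner{}^\frown z,y):\ulcorner\varphi\urcorner{}^\frown\langle y,z\rangle\in T_A\}$ by giving it value $0$ off its domain. This relation is the intersection of a recursive clopen set with a recursive preimage of $T_A$, and $F$ is first-order definable from the relation and its uniformization. So $F\in\Gamma$ if $T_A\in\Gamma$.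

So under the hypotheses on $\Gamma$ every real in $V$, and by Lemma 4.3 every real in every set-generic extension, has a sharp. The existence of $T_A$ as a set in $V$, for arbitrary $A\subseteq\mathbb R$, used only sharps of reals in generic extensions, via Lemma 6.3 with $W=V$. If $A,T_A\in\Gamma$, then $A$, $T_A$ and $F$ are in $\Gamma$, Lemma 4.3 applies to the sentence $\Psi$ of Section 8, and the proofs in Sections 8, 9 and 11 go through word for word. $\blacksquare$
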